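# Multiplying by a matrix of bounded grid rank

## 1. Subdivisions, grid rank, good parts, and unit-cost operations

Fix an arbitrary field $F$. The question we are heading for concerns $F=\mathbb Q$, but nothing below depends on the field. All ranks are over $F$. The rows and the columns of every matrix come with a fixed order, and $M[R,C]$ denotes the submatrix of $M$ with row set $R$ and column set $C$. A matrix with no rows or no columns has rank $0$.

**Definition 1.1 (subdivision, grid rank).** A $k\times k$ *subdivision* of $M$ is a partition of the row set into $k$ intervals of consecutive rows and of the column set into $k$ intervals of consecutive columns. It defines $k^2$ *blocks*, which are contiguous submatrices. The *grid rank* of $M$ is the largest $k$ for which $M$ has a $k\times k$ subdivision in which every block has rank at least $k$.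

A nonzero matrix has grid rank at least $1$, by the $1\times1$ subdivision. So grid rank $0$ means $M=0$. Grid rank is invariant under transposition. One more observation will be used repeatedly. If $M$ has a $t'\times t'$ subdivision with all blocks of rank at least $t'$, and $1\le t\le t'$, then merging consecutive intervals until $t$ remain on each side gives a $t\times t$ subdivision. Each of its blocks contains an old block, so it has rank at least $t'\ge t$. Hence grid rank at least $t$ is the same as the existence of a $t\times t$ subdivision with all blocks of rank at least $t$.

*Examples.*

- If $M\ne 0$ has rank $r$, its grid rank lies between $1$ and $r$, since no block has rank more than $r$.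
- Let $I_n$ be the identity matrix. Its grid rank is $1$. A $2\times2$ subdivision with all blocks nonzero would have a one at $(a,a)$ in the top right block and a one at $(b,b)$ in the bottom left block. Then $a<b$ (rows) and $a>b$ (columns), which is impossible. So the rank can be $n$ while the grid rank is $1$.
- Let $T_n$ have entry $1$ at $(i,j)$ if $i\le j$ and $0$ otherwise. Its grid rank is also $1$. Cut the rows after $a$ and the columns after $b$. If $a\le b$, the top right block consists of ones only and has rank $1<2$. If $a>b$, the bottom left block is zero. So no $2\times 2$ subdivision has all blocks of rank at least $2$.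
- Let $n=t^2$ and let $M$ consist of $t\times t$ copies of $I_t$. The obvious $t\times t$ subdivision has all blocks of rank $t$, so the grid rank is at least $t$. It is exactly $t$, because blocks of rank at least $k$ need $k$ rows in each of the $k$ row intervals, so $k^2\le n$.

We shall also need partitions with different numbers of parts on the two sides.

**Definition 1.2 (division, part, cell).** A *division* $D=(\mathcal R,\mathcal C)$ of $M$ consists of a partition $\mathcal R$ of the rows and a partition $\mathcal C$ of the columns into nonempty intervals, called *parts*; $|\mathcal R|\ne|\mathcal C|$ is allowed. Its *cells* are the submatrices $M[R,C]$ with $R\in\mathcal R$, $C\in\mathcal C$. We also write $(R,C)$ for the cell. A division *coarsens* another one if its parts are unions of parts of the other.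

*Example.* For $T_4$, take row parts $\{1\},\{2,3,4\}$ and column parts $\{1,2\},\{3\},\{4\}$. There are six cells. The cell $M[\{2,3,4\},\{1,2\}]$ has rows $(0,1),(0,0),(0,0)$ and rank $1$.

**Definition 1.3 (good part).** Let $d,q\ge0$ be integers and let $(\mathcal R,\mathcal C)$ be a division of $M$. A row part $R$ is *good with respect to $\mathcal C$*, with parameters $d,q$, if there is $Y\subseteq\mathcal C$ with $|Y|\le d$ and
$$\operatorname{rank}M\big[R,\ \text{columns outside }\textstyle\bigcup Y\big]\le q .$$
Good column parts, with respect to $\mathcal R$, are defined symmetrically.

In words: after deleting at most $d$ cells, the whole strip of $R$ has rank at most $q$. Goodness is preserved when $\mathcal C$ is coarsened: replace each member of $Y$ by the part of the coarser partition that contains it. The number of members does not grow, and the set $\bigcup Y$ does not shrink.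

*Example.* Divide the rows and the columns of $T_n$ into the same intervals. For a row part $R$ take $Y=\{R\}$, the column part with the same indices. Columns to the left of it are zero on $R$, columns to the right are all ones on $R$, so the remaining rank is at most $1$. So $R$ is good with $d=q=1$. The same choice works for column parts.

**Definition 1.4 ($(d,q)$-sequence).** A *$(d,q)$-sequence* of $M$ is a sequence of divisions from the finest one (all parts singletons) to the one with a single row part and a single column part. Each division arises from the previous one by merging two consecutive row parts or two consecutive column parts. In each division, every row part and every column part is good, with parameters $d,q$, with respect to that division.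

*Example.* $T_n$ has a $(1,1)$-sequence. Keep one large part at the beginning of each side and singletons after it. From row part $\{1,\dots,i\}$ and column part $\{1,\dots,i\}$, first absorb row $i+1$, then column $i+1$. In every division of this sequence the large row part is $\{1,\dots,i\}$ or $\{1,\dots,i+1\}$ while the large column part is $\{1,\dots,i\}$. Deleting the large column part leaves columns $j\ge i+1$, which are all ones on the large row part, so rank at most $1$. Deleting the large row part from the strip of the large column part leaves rows $r>i$, where that strip is zero. Singletons have rank at most $1$.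

**Definition 1.5 (model of computation).** Each field operation $+,-,\times,\div$ and each zero test on field elements costs one unit, together with standard control flow and indexing. Field values influence control flow and indexing only through the outcomes of zero tests. Over $\mathbb Q$ this excludes floor, mod and bit extraction. The notation $\mathcal O_k$ means that the implicit constant depends only on $k$.

*Example (truncated elimination).* Given an $a\times b$ matrix $X$, in $\mathcal O_k(ab)$ operations we can decide whether $\operatorname{rank}X\le k$, and if so write $X=UV$ with $U$ of size $a\times k$ and $V$ of size $k\times b$. Scan for a nonzero entry $x_{rc}$, put $u=X[\cdot,c]/x_{rc}$ and $v=X[r,\cdot]$, and replace $X$ by $X'=X-uv$. The span of $v$ and the rows of $X'$ is the row space of $X$. All rows of $X'$ vanish in column $c$ while $v$ does not. So $\operatorname{rank}X=\operatorname{rank}X'+1$. Repeat at most $k$ times. If the remaining matrix is zero, the collected $u$'s and $v$'s, padded with zeros, give $U$ and $V$. If it is not zero after $k$ rounds, then $\operatorname{rank}X>k$.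

## 2. Almost quadratic multiplication: the conjecture and four theorems

The question was asked by Édouard Bonnet, Ugo Giocanti, Patrice Ossona de Mendez and Stéphan Thomassé in "Twin-width V: linear minors, modular counting, and matrix multiplication", arXiv:2209.12023 (2022). The context given there is a parameter of ordered matrices over a finite alphabet, the twin-width. Over a finite field $\mathbb F_q$ the product of two $n\times n$ matrices of twin-width at most $d$ can be computed in time $\mathcal O_{d,q}(n^2\log n)$. The question over $\mathbb Q$ is posed with the remark that no analogous structural decomposition is known there.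

**Conjecture.** For every fixed $k$ there is an algorithm that, given two $n\times n$ matrices $A,B$ over $\mathbb Q$, each of grid rank at most $k$, computes all entries of $AB$ using $\mathcal O_k(n^{2+o(1)})$ operations.

The conjecture is true. We prove the following, over an arbitrary field $F$.

**Theorem A.** For fixed $k$ there is an algorithm which, given $n\times n$ matrices $A,B$ with $A$ of grid rank $\le k$ and $B$ arbitrary, computes $AB$ in $\mathcal O_k(n^2\log n)$ operations.

**Theorem B.** For fixed $k$, an $n\times m$ matrix $M$ of grid rank $\le k$ can be preprocessed in $\mathcal O_k((n+m)^2)$ operations so that afterwards, for any $m\times p$ matrix $B$, the product $MB$ is computed in $\mathcal O_k((n+m)p)$ operations. Hence, for $n\times n$ matrices $A,B$ with one of them of grid rank $\le k$, $AB$ is computed in $\mathcal O_k(n^2)$ operations.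

**Theorem C.** A matrix with a $(d,q)$-sequence has grid rank $\le\max(2d,q)$. Conversely, there are $d=d(k)$, $q=q(k)$ such that every matrix of grid rank $\le k$ has a $(d,q)$-sequence. There is an $\mathcal O_k((n+m)^2)$ algorithm which, for any $n\times m$ matrix $M$, either correctly reports "grid rank $>k$" or outputs a $(d,q)$-sequence.

**Theorem D (lower bound).** Over every field, for every $k\ge1$ and $n\ge2$, every deterministic algorithm that correctly computes $AB$ for all $n\times n$ matrices $A,B$ of grid rank $\le k$ uses at least $n(n-1)/2$ field operations and zero tests on some input, even if copying, indexing, control flow and arbitrary built-in constants are free.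

Theorem A already proves the conjecture, since $n^2\log n=n^{2+o(1)}$. Theorem B removes the logarithm, and Theorem D says that for every $k\ge1$ the result is then optimal up to the constant.

If $k=0$ then $M=0$ and Theorems A and B are trivial. **From now on $k\ge1$ and $s=k+1$.** The only thing we use about a matrix of grid rank $\le k$ is this: no $s\times s$ subdivision has all blocks of rank $\ge s$. This condition is invariant under transposition.

## 3. Low rank, the identity, and the triangular matrix

Write $B_j$ for row $j$ of $B$, with $B$ of size $n\times n$.

If $A$ has rank at most $k$, factor $A=UV$ as in Section 1 and compute $U(VB)$. This takes $\mathcal O_k(n^2)$ operations. Doing this inside one cell $A[R,C]=UV$ computes its contribution $U\,(V\,B[C,\cdot])$ to the output rows $R$ in $\mathcal O_k((|R|+|C|)n)$ operations.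

If $A=I_n$ or $A$ is diagonal, $n^2$ operations suffice, but no global factorization of bounded size exists. The matrix has to be cut into cells.

If $A=T_n$, row $i$ of $T_nB$ is $B_i+B_{i+1}+\dots+B_n$. Computing these from $i=n$ downward costs fewer than $n^2$ additions. The saving comes from reusing partial sums: the sum for row $i$ is one vector addition away from the sum for row $i+1$.

So there are two ingredients: cells of low rank, and sharing of partial results among cells. The first one alone gives Theorem A. Combining the two is the work behind Theorem B.

## 4. Few cells of high rank: the Marcus–Tardos theorem

If a matrix has bounded grid rank, cells of rank $>k$ must be rare in every division. The tool is the following theorem, from J. Combin. Theory Ser. A 107 (2004).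

**Marcus–Tardos theorem.** For an $\ell\times\ell$ permutation matrix $P$, every $p\times p$ 0/1-matrix with more than $2\ell^4\binom{\ell^2}{\ell}p$ ones contains $P$, that is, some $\ell\times\ell$ submatrix has ones wherever $P$ has ones.

Put $c_t=2t^8\binom{t^4}{t^2}$.

**Proposition 4.1.** A $p\times p'$ 0/1-matrix with more than $c_t\max(p,p')$ ones has a $t\times t$ subdivision in which every block contains a one.

*Proof.* Pad with zeros to a square matrix of side $\max(p,p')$. Apply the theorem with $\ell=t^2$ and the permutation
$$(i-1)t+j\ \longmapsto\ (j-1)t+i\qquad(1\le i,j\le t).$$
Cut its matrix into $t\times t$ aligned blocks of size $t\times t$. The row $(i-1)t+j$ lies in the $i$-th row group and its one lies in the $j$-th column group, so every block contains a one. Take the copy found in the 0/1-matrix and cut the rows after every $t$-th row of the copy, the columns after every $t$-th column of the copy, with the last interval extending to the end. Every block of the resulting $t\times t$ subdivision contains a one. All ones lie in the original $p\times p'$ matrix, so the intervals, restricted to the original matrix, are nonempty, and they form a subdivision of it. $\square$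

*Example.* For $t=2$ the permutation is $1,2,3,4\mapsto1,3,2,4$. Its ones $(1,1),(2,3),(3,2),(4,4)$ lie one in each of the four $2\times 2$ blocks.

**Lemma 4.2.** Let $M$ have grid rank $\le k$. In any division of $M$ with $p$ row parts and $p'$ column parts, at most $c_s\max(p,p')$ cells have rank $\ge s$.

*Proof.* Mark the cells of rank $\ge s$ in a $p\times p'$ 0/1-matrix. If there were more than $c_s\max(p,p')$ marks, Proposition 4.1 with $t=s$ would group the parts into an $s\times s$ subdivision of $M$, each of whose blocks contains a cell of rank $\ge s$. This is excluded. $\square$

## 5. Recursive splitting in $\mathcal O_k(n^2\log n)$ operations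

We prove Theorem A: split $A$ recursively into quarters and stop at cells of rank $\le k$.

**Step 1: the splitting.** Choose $h$ with $n\le2^h<2n$. At level $i\in\{0,\dots,h\}$ divide the rows and the columns into the nonempty traces on $\{1,\dots,n\}$ of the dyadic intervals of length $2^{h-i}$ of $\{1,\dots,2^h\}$. There are at most $2^i$ parts on each side. Start with the single level-$0$ cell. To process a level-$i$ cell $A[R,C]$, use truncated elimination, in $\mathcal O_k(4^{h-i})$ operations. Either its rank is $>k$, and we split it into its at most $4$ subcells of level $i+1$ and process those. Or we obtain $A[R,C]=UV$ with $U$ of size $|R|\times k$ and $V$ of size $k\times|C|$, and we call the cell a *leaf*. Level-$h$ cells are $1\times1$ and $k\ge1$, so they are leaves. The leaves partition $A$.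

**Step 2: counting the processed cells.** The split cells of level $i$ have rank $\ge s$, so by Lemma 4.2 there are at most $c_s2^i$ of them. Hence at most $4c_s2^i$ cells are processed at each level $i\ge1$, and one cell at level $0$. Finding all leaves costs
$$\mathcal O_k\Big(\sum_{i=0}^h2^i4^{h-i}\Big)=\mathcal O_k\Big(4^h\sum_{i=0}^{h}2^{-i}\Big)=\mathcal O_k(4^h)=\mathcal O_k(n^2).$$

**Step 3: multiplying.** Start with output $0$. For each leaf, add $U\,(V\,B[C,\cdot])$ to the output rows $R$. A level-$i$ leaf costs $\mathcal O_k(2^{h-i}n)$ and there are $\mathcal O_k(2^i)$ of them, so each level costs $\mathcal O_k(2^hn)=\mathcal O_k(n^2)$. There are $h+1=\mathcal O(\log n)$ levels (for $n\ge 2$). The total is $\mathcal O_k(n^2\log n)$. $\blacksquare$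

This proves the conjecture.

## 6. Shared partial sums, and a staircase on which dyadic strips fail

Where does the logarithm come from? Take $A=T_n$, $n=2^h$, $k=1$. A level-$i$ cell on the diagonal has rank $2^{h-i}$, so it is split whenever $i<h$. At each level $i\ge1$ there are $2^{i-1}$ leaves that are all-ones cells of side $2^{h-i}$ above the diagonal. Adding the contribution of such a leaf to its $2^{h-i}$ output rows takes $2^{h-i}n$ additions, so every level $i=1,\dots,h$ costs at least $n^2/2$. The splitting scheme really uses order $n^2\log n$ operations here.

For $T_n$ the repair is clear. For an all-ones leaf, $V\,B[C,\cdot]$ is the sum $\sum_{j\in C}B_j$, and the sum for $C=C_1\cup C_2$ is the sum for $C_1$ plus the sum for $C_2$. So one can compute these vectors from small intervals to large ones at cost $\mathcal O(n)$ per interval. Likewise, instead of adding a vector to every row of $R$, one can hand it from $R$ down to its two halves, again $\mathcal O(n)$ per interval. There are $\mathcal O(n)$ dyadic intervals, so the total is $\mathcal O(n^2)$.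

What does this need in general? For a column interval $C$, let $S$ be the set of rows in which $C$ takes part in a cell of low rank. We want a set of boundedly many columns of $C$ that spans the column space of $M[S,C]$. Then $B[C,\cdot]$ can be compressed once to boundedly many vectors that serve all these cells. A bound on the rank of each single cell does not give this.

*The staircase.* Let $n=w^2$ with $w\ge2$ a power of two, and let $M$ be the $n\times n$ matrix with ones at the positions $((i-1)w+1,\ i)$ for $i=1,\dots,w$ and zeros elsewhere. Its grid rank is $1$: it is nonzero, and in a $2\times2$ subdivision with all blocks nonzero there would be a one in the top right block and a one in the bottom left block, while the ones move strictly to the right as they go down. Run the dyadic scheme with $k=1$. A dyadic cell of side $2w$ in the first column strip contains exactly two ones (for $w=2$ it is the whole matrix), in different rows and columns, so it has rank $2$ and is split. Its ancestors contain it, so they have rank $\ge 2$ and are split too. Now look at parts of length $w$. The strip $C=\{1,\dots,w\}$ has $w$ cells, each of rank $1$, all of them leaves, and $M[\cdot,C]$ has rank $w=\sqrt n$. No bounded set of columns of $C$ serves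 them all. This is where the plan stops working with dyadic intervals.

Two features of the example show the way out. First, the bad strip is alone: there are $w$ column strips, of ranks $w,0,\dots,0$, so the average rank is exactly $1$. Second, the dyadic division is simply the wrong one for this matrix. Use instead row parts of length $bw$ and column parts of length $b$, for a divisor $b$ of $w$. The $i$-th row part contains exactly the ones in the $i$-th column part for $i\le w/b$. So every part is good with $d=1$, $q=0$. Rows have to be merged ahead of columns.

So we shall prove that the strip rank is bounded on average in every division of a matrix of bounded grid rank (Section 7), and build divisions bottom-up, merging only those pairs of parts for which the merged strip is fine (Section 9).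

## 7. Strip ranks are bounded on average

**Lemma 7.1.** Let $M$ have grid rank $\le k$ and let $(\mathcal R,\mathcal C)$ be a division of $M$ with $N$ parts in total. For $R\in\mathcal R$ let $Y_R=\{C\in\mathcal C:\operatorname{rank}M[R,C]>k\}$ and let $\rho_R=\operatorname{rank}M[R,\text{columns outside }\bigcup Y_R]$. Then
$$\sum_R|Y_R|\le\kappa_1N,\qquad\sum_R\rho_R\le\kappa_2N,\qquad\text{where }\ \kappa_1=c_s,\quad\kappa_2=k\,c_{s^2}+k^2(c_s+1).$$

*Proof.* The first bound is Lemma 4.2. For the second we translate rank into a set of marked cells, and then use Proposition 4.1 on the marks. The difficulty is that a marked cell has rank at most $k$. The rank $s$ of a block must come from several marked cells, possibly in different row parts.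

**Step 1: from rank to marks.** Write $\mathcal C=(C_1,\dots,C_{p'})$ in order. For each $R$, split the indices $j$ with $C_j\notin Y_R$ into maximal *runs* of consecutive indices. There are at most $|Y_R|+1$ runs. In a run $a,\dots,b$ of $R$ call $j$ *new* if the column space of $M[R,C_j]$ is not contained in that of $M[R,C_a\cup\dots\cup C_{j-1}]$. (For $j=a$ this means $M[R,C_a]\ne0$.) Let $\rho$ be the rank of the run, that is, of $M[R,C_a\cup\dots\cup C_b]$. As we add the parts of the run one by one, the rank increases exactly at the new indices, each time by at least $1$ and by at most $k$. So the run has at least $\rho/k$ new indices. Place a *mark* at $(R,C_j)$ if $j$ is new and at least $s-1$ new indices of its run precede it. All new indices of the run except the first $s-1=k$ get a mark, so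
$$\#\{\text{marks in the run}\}\ \ge\ \frac{\rho}{k}-k.\tag{1}$$

*Example.* Let $k=1$, $s=2$, let $R$ have three rows, and let a run consist of six single columns $e_1,\ e_1,\ e_2,\ 0,\ e_1+e_2,\ e_3$ on $R$. The new indices are $1,3,6$, the marks are at $3$ and $6$, and $\rho=3$. Inequality (1) reads $2\ge2$.

**Step 2: there are at most $c_{s^2}N$ marks.** Suppose there are more. Proposition 4.1 with $t=s^2$ gives an $s^2\times s^2$ subdivision, along part boundaries, with a mark in every block. Group its row intervals and its column intervals $s$ by $s$. We get an $s\times s$ subdivision of $M$. We claim that each block $M[X,Y]$ of it has rank $\ge s$, which is a contradiction.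

The set $Y$ is a union of $s$ consecutive subintervals, each containing the column part of some mark whose row part lies inside $X$. Choose one mark per subinterval: $(R_1,C_{j_1}),\dots,(R_s,C_{j_s})$ with $j_1<\dots<j_s$, $R_i\subseteq X$ and $C_{j_i}\subseteq Y$. The $R_i$ need not be distinct. Let $a_i\le j_i$ be the first index of the run of $R_i$ that contains $j_i$.

*Some run starts inside $Y$:* $C_{a_i}\subseteq Y$ for some $i$. Then all parts $C_{a_i},\dots,C_{j_i}$ lie in $Y$. By the definition of a mark, at least $s$ of the indices $a_i,\dots,j_i$ are new, so already the single row part $R_i$ gives $\operatorname{rank}M[X,Y]\ge\operatorname{rank}M[R_i,Y]\ge s$.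

*All runs start before $Y$.* Then the run of $R_i$ contains all parts of $Y$ that precede $C_{j_i}$. Since $j_i$ is new, $C_{j_i}$ contains a column $v_i$ whose restriction to $R_i$ is not in the span of the restrictions to $R_i$ of the columns of $Y$ in the parts preceding $C_{j_i}$. The columns $v_1,\dots,v_{i-1}$ are among those. So $v_i$, restricted to $X\supseteq R_i$, is not in the span of $v_1,\dots,v_{i-1}$ restricted to $X$; otherwise restrict the linear relation further to $R_i$. This holds for $i=1,\dots,s$, so $v_1,\dots,v_s$ are independent on $X$ and $\operatorname{rank}M[X,Y]\ge s$.

**Step 3: summation.** The columns outside $\bigcup Y_R$ are the union of the runs of $R$, so $\rho_R$ is at most the sum of the ranks of these runs. By (1), each run has rank at most $k$ times (its number of marks plus $k$). Therefore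
$$\sum_R\rho_R\le k\Big(c_{s^2}N+k\sum_R(|Y_R|+1)\Big)\le k\big(c_{s^2}N+k(c_sN+N)\big)=\kappa_2N.\qquad\square$$

From now on fix the integers
$$d=32\kappa_1,\qquad q=32\kappa_2,$$
and note $q\ge k\ge1$.

**Corollary 7.2.** In a division of a matrix of grid rank $\le k$ with $N$ parts in total, at most $N/16$ row parts $R$ have $|Y_R|>d$ or $\rho_R>q$. By transposition, the same holds for column parts.

*Proof.* If more than $N/32$ row parts had $|Y_R|>32\kappa_1$, then $\sum_R|Y_R|>\kappa_1N$. If more than $N/32$ had $\rho_R>32\kappa_2$, then $\sum_R\rho_R>\kappa_2N$. So at most $N/32+N/32$ row parts are bad. $\square$

A row part with $|Y_R|\le d$ and $\rho_R\le q$ is good in the sense of Definition 1.3, with witness $Y=Y_R$.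

## 8. Heavy cells, light cells, and bounded bases

Goodness has to be turned into something an algorithm can carry along: bounded bases. In a division call a cell *heavy* if its rank is $>q$, and *light* otherwise. Subcells of light cells are light. For a row part $R$ let $S_R$ be the union of all column parts $C$ with $(R,C)$ light, a set of columns. For a column part $C$ let $S_C$ be the union of all row parts $R$ with $(R,C)$ light, a set of rows. Put $q_2=q+dq$.

*Example.* Only for this example let $q=1$ and $d=1$. Divide $T_4$ into $\{1,2\},\{3,4\}$ on both sides. The two diagonal cells have rank $2$ and are heavy, the other two have rank $1$ and $0$ and are light. So $S_R=\{3,4\}$ for $R=\{1,2\}$.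

**Lemma 8.1.** If $R$ is good, then (a) $R$ has at most $d$ heavy cells, and (b) $\operatorname{rank}M[R,S_R]\le q_2$. The same holds for good column parts $C$ and $M[S_C,C]$.

*Proof.* Let $Y$ witness goodness. A cell $(R,C)$ with $C\notin Y$ is a submatrix of $M[R,\text{columns outside }\bigcup Y]$, so it is light. Hence all heavy cells have $C\in Y$, which gives (a). For (b), the columns of $S_R$ outside $\bigcup Y$ contribute rank at most $q$, and the at most $d$ light cells $(R,C)$ with $C\in Y$ contribute at most $q$ each. $\square$

**Lemma 8.2.** If the rows $I$ span the row space of $X$ and the columns $J$ span its column space, then $\operatorname{rank}X=\operatorname{rank}X[I,J]$.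

*Proof.* We have $\operatorname{rank}X=\operatorname{rank}X[I,\cdot]$. Every column of $X$ is a combination of the columns $J$. Restricting to the rows $I$, the columns $J$ still span the column space of $X[I,\cdot]$. So $\operatorname{rank}X[I,\cdot]=\operatorname{rank}X[I,J]$. $\square$

The point of Lemma 8.2 is that ranks of large cells will be computed from matrices of bounded size.

## 9. Building divisions by merging pairs that pass a rank test

Let $M$ be $n\times m$ of grid rank $\le k$. We build divisions $D_0,D_1,\dots,D_L$ with $D_\ell=(\mathcal R_\ell,\mathcal C_\ell)$ having $N_\ell$ parts in total. $D_{\ell+1}$ is obtained from $D_\ell$ by merging some disjoint pairs of consecutive parts. So every part of $D_{\ell+1}$ has one or two *children* in $D_\ell$, and every part of $D_\ell$ with $\ell<L$ has a *parent*. The following is maintained.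

1. All parts of $D_\ell$ are good with respect to $D_\ell$.
2. For every cell of $D_\ell$ it is known whether it is heavy or light.
3. For each $R\in\mathcal R_\ell$ a set $I_R\subseteq R$ of rows is known that forms a basis of the row space of $M[R,S_R]$. For each $C\in\mathcal C_\ell$ a set $J_C\subseteq C$ of columns is known that forms a basis of the column space of $M[S_C,C]$.

By Lemma 8.1(b), $|I_R|,|J_C|\le q_2$. All of $S_R,S_C,I_R,J_C$ depend on $\ell$; we write $S_{\ell,R}$, $I_{\ell,R}$ and so on when needed.

**Start.** All parts of $D_0$ are singletons and $N_0=n+m$. Single rows, single columns and $1\times1$ cells have rank $\le1\le q$, so all parts are good (with $Y=\emptyset$) and all cells are light. Take $I_{\{r\}}=\{r\}$ if row $r$ of $M$ is nonzero and $\emptyset$ otherwise, and treat columns likewise.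

Now suppose $D_\ell$ is built and $N_\ell>2$.

**Step 1: testing pairs.** The purpose is to find out, cheaply, which pairs may be merged. Pair the row parts of $D_\ell$ consecutively: first with second, third with fourth, and so on, a last odd part remaining single. Let $R=R_1\cup R_2$ be a pair.

Compute $Y_R=\{C\in\mathcal C_\ell:\operatorname{rank}M[R,C]>k\}$ as follows. If $(R_1,C)$ or $(R_2,C)$ is heavy, then $\operatorname{rank}M[R,C]>q\ge k$, so $C\in Y_R$. Otherwise $C\subseteq S_{R_1}\cap S_{R_2}$ and $R\subseteq S_C$. Then the rows $I_{R_1}\cup I_{R_2}$ span the row space of $M[R,C]$ and the columns $J_C$ span its column space, because spanning survives restriction. By Lemma 8.2, $\operatorname{rank}M[R,C]=\operatorname{rank}M[I_{R_1}\cup I_{R_2},J_C]$, which is computed in $\mathcal O_k(1)$ operations.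

Next compute
$$\rho_R=\operatorname{rank}M\big[I_{R_1}\cup I_{R_2},\ \text{columns outside }\textstyle\bigcup Y_R\big]$$
in $\mathcal O_k(m)$ operations. This is the $\rho_R$ of Lemma 7.1: every $C\notin Y_R$ lies in $S_{R_1}\cap S_{R_2}$, so the rows $I_{R_1}\cup I_{R_2}$ span all rows of $M[R,\text{columns outside }\bigcup Y_R]$.

The pair *passes* if $|Y_R|\le d$ and $\rho_R\le q$. Treat pairs of column parts symmetrically, with respect to $\mathcal R_\ell$. Let $D_{\ell+1}$ merge exactly the row pairs and the column pairs that pass.

**Step 2: all parts of $D_{\ell+1}$ are good.** A passing pair, merged, is good with respect to the partition of the other side in $D_\ell$, hence with respect to the coarser partition in $D_{\ell+1}$. Parts that were not merged were good with respect to $D_\ell$ and stay good for the same reason.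

**Step 3: the number of parts shrinks geometrically.** Consider the division whose row parts are the row pairs (and possibly the single last part) and whose column parts are those of $\mathcal C_\ell$. It has at most $N_\ell$ parts, so by Corollary 7.2 at most $N_\ell/16$ row pairs fail. Likewise at most $N_\ell/16$ column pairs fail. If no pair failed, $p$ row parts and $p'$ column parts would become $\lceil p/2\rceil+\lceil p'/2\rceil\le N_\ell/2+1$ parts, and every failing pair adds one. So
$$N_{\ell+1}\le\frac{N_\ell}2+1+\frac{N_\ell}8,$$
which is at most $\frac34N_\ell$ if $N_\ell\ge8$. If $3\le N_\ell<8$, then $N_\ell/16<1$, so no pair fails; at least one side has two or more parts, so a pair exists and $N_{\ell+1}<N_\ell$. Hence the process reaches $N_L=2$, where $D_L$ has one row part and one column part. The levels with $N_\ell\ge8$ contribute at most $4(n+m)$ to $\sum_\ell N_\ell$, and the later ones at most $7+6+5+4+3+2$. So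
$$\sum_\ell N_\ell=\mathcal O(n+m),\qquad\sum_\ell N_\ell^2\le N_0\sum_\ell N_\ell=\mathcal O((n+m)^2).\tag{2}$$

**Step 4: heavy and light cells of $D_{\ell+1}$.** Let $(R,C)$ be a cell of $D_{\ell+1}$ whose parts have children $R_i$ and $C_j$. If some $(R_i,C_j)$ is heavy, so is $(R,C)$. Otherwise $C\subseteq S_{\ell,R_i}$ and $R\subseteq S_{\ell,C_j}$ for all $i,j$. So the rows $\bigcup_iI_{\ell,R_i}$ span the row space of $M[R,C]$ and the columns $\bigcup_jJ_{\ell,C_j}$ span its column space. By Lemma 8.2, $\operatorname{rank}M[R,C]=\operatorname{rank}M[\bigcup_iI_{\ell,R_i},\bigcup_jJ_{\ell,C_j}]$, computed in $\mathcal O_k(1)$ operations.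

**Step 5: bases of $D_{\ell+1}$, and how old bases are expressed through new ones.** If $(R,C)$ is light, all its child cells are light. Hence $S_{\ell+1,R}\subseteq S_{\ell,R_i}$ for each child $R_i$ of $R$, and the rows $\bigcup_iI_{\ell,R_i}$ span the row space of $M[R,S_{\ell+1,R}]$. Apply Gaussian elimination to the at most $2q_2$ rows of $M[\bigcup_iI_{\ell,R_i},S_{\ell+1,R}]$. In $\mathcal O_k(m)$ operations we choose a basis $I_{\ell+1,R}$ among them and compute matrices $P_{\ell,R_i}$ with
$$M[I_{\ell,R_i},S_{\ell+1,R}]=P_{\ell,R_i}\,M[I_{\ell+1,R},S_{\ell+1,R}].\tag{3}$$
Symmetrically, in $\mathcal O_k(n)$ operations, choose $J_{\ell+1,C}\subseteq\bigcup_jJ_{\ell,C_j}$ and compute $Q_{\ell,C_j}$ with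
$$M[S_{\ell+1,C},J_{\ell,C_j}]=M[S_{\ell+1,C},J_{\ell+1,C}]\,Q_{\ell,C_j}.\tag{4}$$
Since the parts of $D_{\ell+1}$ are good, Lemma 8.1(b) bounds the sizes of the new bases by $q_2$ again. They do not accumulate from level to level.

**Step 6: cost.** Level $\ell$ involves $\mathcal O(N_\ell^2)$ tests of bounded size and $\mathcal O(N_\ell)$ eliminations of cost $\mathcal O_k(n+m)$. So it costs $\mathcal O_k(N_\ell^2+N_\ell(n+m))$, and by (2) the total is $\mathcal O_k((n+m)^2)$.

## 10. The upward and the downward pass

We finish the proof of Theorem B. Let $B$ be $m\times p$.

**Step 1: leaves partition the entries.** The purpose is to cut $M$ into $\mathcal O_k(n+m)$ light cells. Call a light cell $(R,C)$ of $D_\ell$ a *leaf at level $\ell$* if $\ell=L$ or the cell of $D_{\ell+1}$ containing it is heavy. Take an entry $(r,c)$. Its cell in $D_0$ is light. If its cell in $D_{\ell+1}$ is light, so is its cell in $D_\ell$, being a subcell. So the levels at which its cell is light form an initial segment $\{0,\dots,\lambda\}$. Its cell at level $\lambda$ is a leaf. At levels below $\lambda$ its cell is contained in a light cell of the next level, and at levels above $\lambda$ its cell is heavy. Hence $(r,c)$ lies in exactly one leaf, where a leaf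 is counted together with its level.

By Lemma 8.1(a), $D_{\ell+1}$ has at most $dN_{\ell+1}$ heavy cells, each containing at most four cells of $D_\ell$. So there are at most $4dN_{\ell+1}$ leaves at level $\ell<L$, and at most one at level $L$. By (2) there are $\mathcal O_k(n+m)$ leaves in total. Listing them takes $\mathcal O(N_\ell^2)$ steps at level $\ell$, within the preprocessing cost.

**Step 2: the upward pass compresses $B$.** For $C=\{c\}\in\mathcal C_0$ let $X_{0,C}=B[J_{0,C},\cdot]$. For $C\in\mathcal C_{\ell+1}$ let
$$X_{\ell+1,C}=\sum_jQ_{\ell,C_j}X_{\ell,C_j},$$
the sum being over the children $C_j$ of $C$. We claim that for all $\ell$ and $C\in\mathcal C_\ell$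
$$M[S_{\ell,C},C]\,B[C,\cdot]=M[S_{\ell,C},J_{\ell,C}]\,X_{\ell,C}.\tag{5}$$
So the at most $q_2$ rows of $X_{\ell,C}$ replace $B[C,\cdot]$ in every light cell of the strip $C$. For $\ell=0$ this is immediate; both sides are $0$ if column $c$ is zero. For the induction step, recall $S_{\ell+1,C}\subseteq S_{\ell,C_j}$, restrict (5) for each $C_j$ to the rows $S_{\ell+1,C}$, and use (4):
$$M[S_{\ell+1,C},C]\,B[C,\cdot]=\sum_jM[S_{\ell+1,C},J_{\ell,C_j}]\,X_{\ell,C_j}=M[S_{\ell+1,C},J_{\ell+1,C}]\sum_jQ_{\ell,C_j}X_{\ell,C_j}.$$
The right-hand side is $M[S_{\ell+1,C},J_{\ell+1,C}]\,X_{\ell+1,C}$.

**Step 3: the downward pass collects the leaves.** For $\ell=L,L-1,\dots,0$ and $R\in\mathcal R_\ell$, with parent $R^+\in\mathcal R_{\ell+1}$ if $\ell<L$, compute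
$$W_{\ell,R}=P_{\ell,R}\,W_{\ell+1,R^+}+\sum_{C:\ (R,C)\text{ leaf at level }\ell}M[I_{\ell,R},J_{\ell,C}]\,X_{\ell,C},\tag{6}$$
the first term being absent for $\ell=L$. To say what $W_{\ell,R}$ is, let $F_{\ell,R}$ be the union of all column parts $C'$ such that $(R',C')$ is a leaf at some level $\ell'\ge\ell$, where $R'$ is the part of $\mathcal R_{\ell'}$ containing $R$. Two facts about this set of columns are needed.

- The union, over pairs $(\ell',C')$, is disjoint. Fix $r\in R$. If a column $c$ came from two pairs, the entry $(r,c)$ would lie in two leaves.
- $F_{\ell,R}\subseteq S_{\ell,R}$. Indeed the cell of $D_\ell$ in the strip $R$ that contains column $c\in C'$ is a subcell of the light cell $(R',C')$, so it is light.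

We claim
$$W_{\ell,R}=M[I_{\ell,R},F_{\ell,R}]\,B[F_{\ell,R},\cdot].\tag{7}$$
The set $F_{\ell,R}$ is the disjoint union of $F_{\ell+1,R^+}$ (or $\emptyset$ if $\ell=L$) and of the $C$ for which $(R,C)$ is a leaf at level $\ell$. For the first piece, $F_{\ell+1,R^+}\subseteq S_{\ell+1,R^+}$, so we may restrict (3) to these columns; with the induction hypothesis for $R^+$ this gives
$$P_{\ell,R}W_{\ell+1,R^+}=P_{\ell,R}\,M[I_{\ell+1,R^+},F_{\ell+1,R^+}]\,B[F_{\ell+1,R^+},\cdot]=M[I_{\ell,R},F_{\ell+1,R^+}]\,B[F_{\ell+1,R^+},\cdot].$$
For a leaf $(R,C)$ at level $\ell$, the cell is light, so $I_{\ell,R}\subseteq R\subseteq S_{\ell,C}$, and restricting (5) to the rows $I_{\ell,R}$ gives $M[I_{\ell,R},J_{\ell,C}]X_{\ell,C}=M[I_{\ell,R},C]B[C,\cdot]$. Adding up proves (7).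

**Step 4: reading off the product.** Let $\ell=0$ and $R=\{r\}$. Every entry $(r,c)$ lies in a leaf, so $F_{0,R}$ is the set of all columns. If row $r$ of $M$ is nonzero, then $I_{0,R}=\{r\}$ and by (7) $W_{0,R}$ is row $r$ of $MB$. If row $r$ of $M$ is zero, so is row $r$ of $MB$.

**Step 5: cost.** Every part and every leaf requires multiplying a matrix of size at most $q_2\times q_2$ by one with at most $q_2$ rows and $p$ columns, plus an addition: $\mathcal O_k(p)$ operations. By (2) and Step 1 there are $\mathcal O_k(n+m)$ of them, so the total is $\mathcal O_k((n+m)p)$.

With $m=p=n$ this computes $AB$ in $\mathcal O_k(n^2)$ operations if $A$ has grid rank $\le k$. If only $B$ has grid rank $\le k$, compute $(B^TA^T)^T$. This proves Theorem B. $\blacksquare$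

*Example.* The two passes use only that all parts are good, so we can run them by hand on $M=T_4$ with the toy parameters $d=q=1$ and the divisions $D_0$ (singletons), $D_1$ (parts $\{1,2\},\{3,4\}$ on both sides), $D_2$ (one part on each side). By the example after Definition 1.3, all parts are good. Write $R_1,R_2$ and $C_1,C_2$ for the parts of $D_1$. The single cell of $D_2$ is heavy, and so are $(R_1,C_1)$ and $(R_2,C_2)$. The leaves are $(R_1,C_2)$ and $(R_2,C_1)$ at level $1$, and the eight single entries of the two heavy diagonal cells at level $0$. For $C_2$ we have $S_{1,C_2}=R_1$, where all entries are $1$. Take $J_{1,C_2}=\{3\}$; both matrices $Q$ are $(1)$, and $X_{1,C_2}=B_3+B_4$. The cell $(R_2,C_1)$ is zero, so $J_{1,C_1}$ and $I_{1,R_2}$ are empty. At level $2$ there are no light cells, so $I$ and $W$ are empty. For $R_1$ take $I_{1,R_1}=\{1\}$. Then $W_{1,R_1}=B_3+B_4$, and both matrices $P$ are $(1)$. At level $0$, row $1$ becomes $(B_3+B_4)+B_1+B_2$, row $2$ becomes $(B_3+B_4)+0\cdot B_1+B_2$, row $3$ becomes $B_3+B_4$, and row $4$ becomes $0\cdot B_3+B_4$. This is $T_4B$.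

## 11. At least $n(n-1)/2$ operations

We prove Theorem D by showing that almost every entry of $A$ has to be touched by an operation.

**Step 1: hard inputs of grid rank $1$.** Let $k\ge1$, $n\ge2$. Let $B$ be the $n\times n$ all-ones matrix, let $A$ have ones in its first column and zeros elsewhere, and for $1\le i\le n$, $2\le j\le n$ let $A^{(ij)}=A+E_{ij}$, where $E_{ij}$ is the matrix unit. These matrices are nonzero, so they have grid rank $\ge1$. Consider a $t\times t$ subdivision with $t\ge2$. A block in the last column interval avoids column $1$. In $A$ and in $A^{(ij)}$ such a block has at most one nonzero entry, so it has rank $\le1<t$. And $B$ has rank $1$, so all its blocks have rank $\le 1<t$. So all these matrices have grid rank exactly $1\le k$.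

**Step 2: origins.** Run a correct algorithm on $(A,B)$. At any time each stored field value, and each output, is a copy of an input entry, of a constant, or of the result of a field operation. Call this its *origin*. Suppose that for some $(i,j)$ with $j\ge2$ no operand of a field operation or zero test in this run has the input entry $a_{ij}$ as its origin. Compare with the run on $(A^{(ij)},B)$, step by step. Initially the two runs differ only in the value of $a_{ij}$. As long as the runs agree, every operation and every test has operands with other origins, hence with the same values, so it has the same result or outcome. Since field values influence control flow and indexing only through zero tests, the next step is the same too. So both runs perform the same operations and tests, every stored value and every output has the same origin in both runs, and its value is the same unless its origin is $a_{ij}$.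

**Step 3: contradiction and count.** On $(A,B)$ the output at position $(i,1)$ is $(AB)_{i1}=1$. It is not a copy of $a_{ij}$, since $a_{ij}=0\ne1$. So on $(A^{(ij)},B)$ the output at this position is still $1$. But $(A^{(ij)}B)_{i1}=1+1\ne1$ in every field. This contradiction shows that each of the $n(n-1)$ entries $a_{ij}$ with $j\ge2$ is the origin of an operand of some field operation or zero test in the run on $(A,B)$. Each operation or test has at most two operands, so there are at least $n(n-1)/2$ of them. $\blacksquare$

## 12. Bounded grid rank and $(d,q)$-sequences

We prove the three parts of Theorem C. In the first part $d,q\ge0$ are arbitrary integers.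

**Step 1: a $(d,q)$-sequence forces grid rank $\le\max(2d,q)$.** Put $t=\max(2d,q)+1$ and suppose the grid rank is at least $t$. By the merging observation after Definition 1.1 there is a $t\times t$ subdivision with row intervals $X_1,\dots,X_t$ and column intervals $Y_1,\dots,Y_t$ in which all blocks have rank $\ge t$.

If $t=1$, then $d=q=0$. Goodness in the finest division says that every row has rank $0$, so $M=0$, contradicting that the only block has rank $\ge1$.

Let $t\ge2$. All $X_i$ and $Y_j$ have at least $2$ elements, so no part of the finest division contains any of them. The last division has parts containing all of them. Consider the first division in the sequence having a part that contains some $X_i$ or some $Y_j$. That part was just created by the merge. By symmetry say it is a row part $R\supseteq X_i$. The column parts are the same as in the previous division, so none of them contains a $Y_j$. Each column part is an interval; if it met three of the $Y_j$, it would contain a middle one. So it meets at most two. Let $Y$ witness the goodness of $R$. Then $\bigcup Y$ meets at most $2d<t$ of the $Y_j$, so some $Y_j$ avoids it, and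
$$\operatorname{rank}M[X_i,Y_j]\le\operatorname{rank}M\big[R,\text{columns outside }\textstyle\bigcup Y\big]\le q<t,$$
a contradiction.

*Example.* For $T_n$ with its $(1,1)$-sequence this gives grid rank $\le2$; the true value is $1$.

**Step 2: grid rank $\le k$ gives a $(d,q)$-sequence.** For $k=0$ we have $M=0$ and any sequence works, with $d=q=0$. For $k\ge1$ take $d=32\kappa_1$, $q=32\kappa_2$ and the divisions $D_0,\dots,D_L$ of Section 9. Between $D_\ell$ and $D_{\ell+1}$ perform the row merges one by one, then the column merges one by one. Every row part that occurs on the way is a part of $D_\ell$ or a passing pair. In both cases it is good with respect to $\mathcal C_\ell$, hence with respect to any coarsening of $\mathcal C_\ell$. Every column part that occurs is in the same way good with respect to $\mathcal R_\ell$, hence with respect to any coarsening of $\mathcal R_\ell$. So in each intermediate division all parts are good with respect to that division.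

**Step 3: the algorithm without a promise.** For $k=0$ test whether $M=0$. If not, report "grid rank $>0$"; otherwise output any sequence of merges. For $k\ge1$ run the construction of Section 9 on an arbitrary $M$. Where did it use the bound on the grid rank? Only in Step 3 there, through Corollary 7.2. The computation of $Y_R$ and $\rho_R$, the goodness of the new parts, the heavy and light cells, the bases and their sizes use only that the parts of $D_\ell$ and $D_{\ell+1}$ are good. So add one rule: if at some level more than $N_\ell/16$ row pairs, or more than $N_\ell/16$ column pairs, fail, report "grid rank $>k$" and stop. By Corollary 7.2 the report is correct. If this never happens, the recursion for $N_\ell$ and (2) hold, the run ends within $\mathcal O_k((n+m)^2)$ operations, and refining the merges as in Step 2 gives a $(d,q)$-sequence. $\blacksquare$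

In the second case the multiplication of Section 10 is also correct, and within the same cost, whether or not the grid rank is $\le k$, since the two passes use only goodness. In particular, for the product of two $n\times n$ matrices one of which has grid rank $\le k$, it need not be known which one: run the algorithm on $A$, and if it reports "grid rank $>k$", run it on $B^T$.
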